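# Zeros off the critical line for Weng's zeta functions of $SL_N/P$

## 1. Three theorems about $SL_{m+n}/P_{m,n}$

For $G=SL_N$ with $N=m+n$, let $P_{m,n}$ be the maximal parabolic subgroup attached to the simple root with index $p=m$. Let $\xi^{G/P}_{\mathbb Q}$ be Weng's zeta function, and let $\xi_o=\xi^{G/P}_{\mathbb Q;o}$ be the same function before a shift of the variable; both are defined in Section 2. Put $\xi(s)=\pi^{-s/2}\Gamma(s/2)\zeta(s)$ and
$$v_0=v_1=1,\qquad v_k=\xi(2)\xi(3)\cdots\xi(k)\quad(k\ge2).$$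

**Main theorem.** The assertion "for every semisimple $G/\mathbb Q$ and every maximal parabolic $P$, all zeros of $\xi^{G/P}_{\mathbb Q}(s)$ lie on $\Re s=\frac12$" is false. More precisely, the following hold.

**Theorem A.** For every $N\ge100$, the function $\xi_o$ for $SL_N/P_{2,N-2}$ has a real zero $s^*\in(-22.5,-22.1)$. Hence $\xi^{SL_N/P_{2,N-2}}_{\mathbb Q}$ vanishes at the real point $s^*+\frac{N+1}2>28$, which is off the line $\Re s=\frac12$.

**Theorem B.** Let $m\ge2$ be fixed. There is $n_0(m)$ such that, for all $n\ge n_0(m)$, the function $\xi^{G/P}_{\mathbb Q}$ for $SL_{m+n}/P_{m,n}$ (and likewise for $P_{n,m}$) has a zero off $\Re s=\frac12$. More precisely, put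
$$R_m(s)=\frac1{v_m}\sum_{k_1+\dots+k_t=m}\frac{(-1)^{t-1}v_{k_1}\cdots v_{k_t}}{\prod_{i<t}(k_i+k_{i+1})}\cdot\frac1{s+m-k_t},$$
the sum being over all compositions of $m$. Then $R_m$ has at least one zero in $\mathbb C$, and every zero of $R_m$ is a limit, as $n\to\infty$, of zeros of $\xi_o$, while the critical line $\Re s=-(m+n)/2$ recedes to $-\infty$. For $m=2$ the limit is $-\pi/(\pi-3)\approx-22.19$.

**Theorem C.** There is $N_0$ such that for all $N\ge N_0$ all zeros of $\xi^{SL_N/P_{1,N-1}}_{\mathbb Q}$ lie on $\Re s=\frac12$ and are simple.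

So for fixed $m$, the Riemann Hypothesis for $SL_{m+n}/P_{m,n}$ holds for all large $n$ if and only if $m=1$.

Here is what this says. Weng's zeta function is a finite sum, over part of the Weyl group, of products of rational functions and values of $\xi$. It is known that $\xi^{G/P}_{\mathbb Q}(1-s)=\xi^{G/P}_{\mathbb Q}(s)$, and one asks whether all its zeros lie on the axis of this symmetry. The problem is taken from Yasushi Komori, "Functional equations for Weng's zeta functions for $(G,P)/\mathbb Q$", arXiv:1011.4582 (2010). For $SL_N$ the shift is $\xi^{G/P}_{\mathbb Q}(s)=\xi_o(s-\frac{N+1}2)$, so in the unshifted variable the critical line is $\Re s=-\frac N2$. For $m=2$, $N=100$ this is the line $\Re s=-50$, and Theorem A produces a real zero near $-22.2$. If $N$ grows, the zero stays where it is and the line moves away from it. Theorem B says that this happens for every $m\ge2$, and that the limiting zeros are the zeros of one explicit rational function $R_m$. For $m=1$ that function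 is $R_1(s)=1/s$, which has no zero, and Theorem C says that then nothing goes wrong for large $N$.

## 2. The sum over the Weyl group and its normalization

**General notation.** Let $\Phi$ be the reduced root system of $G$, with Weyl group $W$, simple roots $\Delta=\{\alpha_1,\dots,\alpha_r\}$, positive and negative roots $\Phi_\pm$, coroots $\alpha^\vee$, and fundamental weights $\lambda_i$, so $\langle\lambda_i,\alpha_j^\vee\rangle=\delta_{ij}$. The maximal parabolic $P$ corresponds to an index $p$; put $\Delta_p=\Delta\setminus\{\alpha_p\}$. For $\alpha^\vee=\sum n_i\alpha_i^\vee$ the height is $\mathrm{Ht}\,\alpha^\vee=\sum n_i$. For $w\in W$ put $\Phi_w=\Phi_+\cap w^{-1}\Phi_-$. Let $\rho$ be half the sum of the positive roots, $\rho_p$ half the sum of those that are combinations of $\Delta_p$, and $c_p=\langle2\rho-2\rho_p,\alpha_p^\vee\rangle$. Call $w$ **admissible** if $\Delta_p\subset w^{-1}(\Delta\cup\Phi_-)$.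

**Definition (Weng's zeta function).** Put
$$\omega^{G/P}_{\mathbb{Q}}(s)=\sum_{w\text{ admissible}}\ \prod_{\alpha\in(w^{-1}\Delta)\setminus\Delta_p}\frac{1}{\langle\lambda_p,\alpha^\vee\rangle s+\mathrm{Ht}\,\alpha^\vee-1}\prod_{\alpha\in\Phi_w\setminus\Delta_p}\xi(\langle\lambda_p,\alpha^\vee\rangle s+\mathrm{Ht}\,\alpha^\vee)\prod_{\alpha\in-\Phi_w}\frac{1}{\xi(\langle\lambda_p,\alpha^\vee\rangle s+\mathrm{Ht}\,\alpha^\vee)}.\tag{1}$$
For $(k,h)\in\mathbb Z^2$ let $M_p(k,h)$ be the maximum, over admissible $w$, of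
$$\#\{\alpha\in w^{-1}\Phi_-:\langle\lambda_p,\alpha^\vee\rangle=k,\ \mathrm{Ht}\,\alpha^\vee=h-1\}-\#\{\alpha\in w^{-1}\Phi_-:\langle\lambda_p,\alpha^\vee\rangle=k,\ \mathrm{Ht}\,\alpha^\vee=h\}.$$
Only finitely many of these numbers are nonzero. Then
$$\xi^{G/P}_{\mathbb{Q};o}(s)=\omega^{G/P}_{\mathbb{Q}}(s)\prod_{k=0}^\infty\prod_{h=2}^\infty\xi(ks+h)^{M_p(k,h)},\qquad \xi^{G/P}_{\mathbb{Q}}(s)=\xi^{G/P}_{\mathbb{Q};o}\bigl(s-\tfrac{c_p+1}2\bigr).\tag{2}$$

**Type $A$.** For $G=SL_N$ we have $\Phi=\{e_i-e_j:i\ne j\}$, $\alpha_i=e_i-e_{i+1}$, $W=S_N$ with $we_i=e_{w(i)}$, and $p=m$. Writing $[\cdot]$ for $1$ or $0$ according to the truth of the bracket,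
$$\langle\lambda_p,(e_i-e_j)^\vee\rangle=[i\le m]-[j\le m],\qquad \mathrm{Ht}\,(e_i-e_j)^\vee=j-i,\qquad \Phi_w=\{e_i-e_j:\ i<j,\ w(i)>w(j)\}.$$
Further $2(\rho-\rho_p)=\sum_{i\le m<j}(e_i-e_j)$. Paired with $\alpha_m^\vee$, the coefficient $n$ of $e_m$ and the coefficient $-m$ of $e_{m+1}$ give $c_p=n+m=N$. So $\Re s=\frac12$ for $\xi^{G/P}_{\mathbb Q}$ is $\Re s=\frac12-\frac{N+1}2=-\frac N2$ for $\xi_o$.

**Facts about $\xi$ that we use.** It satisfies $\xi(1-s)=\xi(s)$. Its only poles are simple poles at $1$ (residue $1$) and $0$ (residue $-1$). Its zeros lie in the open strip $0<\Re s<1$, and $\xi>0$ on $(1,\infty)$. The function $\xi_R(w)=w(w-1)\xi(w)$ is entire of order $1$, and $\xi_R(w)=\xi_R(1-w)$.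

## 3. $SL_2/P_{1,1}$ and the Hadamard product

Here $\Delta_p=\emptyset$, so both elements of $W=\{1,r\}$ are admissible. There is one positive root $\alpha$, with $\langle\lambda_p,\alpha^\vee\rangle=1$ and height $1$. The element $w=1$ contributes $\frac1{s+1-1}=\frac1s$. For $w=r$ the set $w^{-1}\Delta$ is $\{-\alpha\}$ and $\Phi_r=\{\alpha\}$, so the contribution is
$$\frac1{-s-1-1}\cdot\frac{\xi(s+1)}{\xi(-s-1)}=-\frac{1}{s+2}\cdot\frac{\xi(s+1)}{\xi(s+2)}.$$
The only nonzero $M_p(k,h)$ with $k\ge0$ and $h\ge2$ is $M_p(1,2)=1$, coming from $w=r$. Hence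
$$\xi_o(s)=\frac{\xi(s+2)}s-\frac{\xi(s+1)}{s+2},\qquad s(s+1)(s+2)\,\xi_o(s)=\xi_R(s+2)-\xi_R(s+1).$$
To decide where this vanishes we compare two values of $\xi_R$ at points with the same imaginary part, and for that we use its product.

**The product.** Put $f(W)=\xi_R(\frac12+W)$. It is even, entire and of order $1$. Also $f(0)\ne0$, because $\zeta(\frac12)\neq0$: $(1-2^{1-x})\zeta(x)=\sum(-1)^{k-1}k^{-x}>0$ for $0<x<1$. So $f(W)=g(W^2)$ with $g$ of order $\frac12$, and Hadamard's theorem gives
$$f(W)=\mathrm{const}\cdot\prod\Bigl(1-\frac{W^2}{\rho'^2}\Bigr),\tag{3}$$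
absolutely convergent, over pairs of zeros $\pm\rho'$, where $|\Re\rho'|<\frac12$. The zeros are stable, with multiplicity, under $\rho'\mapsto-\rho'$ and under conjugation. So we may group them into sets $\{\rho',-\bar\rho'\}$, whose two members have the same imaginary part (one member only if $\Re\rho'=0$), together with the conjugate sets.

**Example 1 ($SL_2/P_{1,1}$ satisfies RH).** Put $s=-1+W$, so that $s(s+1)(s+2)\xi_o(s)=f(W+\frac12)-f(W-\frac12)$. Let $x=\Re W>0$ and let $\rho'$ be a zero with real part $d$. Then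
$$|W+\tfrac12-\rho'|^2-|W-\tfrac12+\bar\rho'|^2=(x+\tfrac12-d)^2-(x-\tfrac12+d)^2=2x(1-2d)>0,$$
because the imaginary parts of the two numbers are equal. The same holds with $-\bar\rho'$ in place of $\rho'$. Multiplying over the groups gives $|f(W+\frac12)|>|f(W-\frac12)|$, so the difference is nonzero. Since $f$ is even, $W\mapsto-W$ changes only the sign of the difference, so it is also nonzero for $x<0$. All zeros of $\xi_o$ lie on $\Re s=-1=-\frac N2$.

This suggests a strategy for every $N$: write the zeta function as a dominant piece plus its mirror image, and show that to the right of the line the dominant piece is larger. We now compute the dominant piece in general.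

## 4. Admissible permutations are labeled compositions

Let $G=SL_N$, $N=m+n$. Think of $w\in S_N$ as putting the value $w(i)$ at position $i$. The positions form two segments, $[1,m]$ and $[m+1,N]$. Admissibility concerns the roots $\alpha_i$ with $i\neq m$, and $w\alpha_i=e_{w(i)}-e_{w(i+1)}$ lies in $\Delta\cup\Phi_-$ exactly when
$$w(i+1)=w(i)+1\quad\text{or}\quad w(i+1)<w(i).$$

Split each segment into maximal runs on which $w$ increases by steps of $1$. The values of a run form an interval, and different runs have disjoint intervals. From one run to the next in the same segment there is a descent, so the later interval lies entirely below the earlier one. Thus in each segment the runs stand in decreasing order of values.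

**Definition.** A **labeled composition** $\beta$ is a cutting of $\{1,\dots,N\}$ into consecutive intervals, called **blocks**, of sizes $g_1,\dots,g_t$ in increasing order of values, each with a label $1$ or $2$, such that the label-$1$ blocks have total size $m$ and the label-$2$ blocks have total size $n$.

Given $\beta$, put the label-$1$ blocks in decreasing order into positions $1,\dots,m$ and the label-$2$ blocks in decreasing order into $m+1,\dots,N$. Inside blocks $w$ goes up by $1$, and between consecutive blocks of a segment it descends. So $w$ is admissible and its runs are the blocks of $\beta$. Hence admissible $w$ correspond bijectively to labeled compositions.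

**Example 2.** For $m=2$, $n=1$ the admissible $w$, written $w(1)w(2)|w(3)$, are $12|3,\ 23|1,\ 21|3,\ 31|2,\ 32|1$; only $13|2$ is excluded. Correspondingly the block patterns (size, with label as subscript) are $2_11_2$, $1_22_1$, $1_11_11_2$, $1_11_21_1$, $1_21_11_1$.

## 5. The explicit formula for $SL_N/P_{m,n}$

Write $\Omega=\omega^{G/P}_{\mathbb Q}$. For $i\le m$ let $b_i$ be the number of label-$2$ values smaller than $w(i)$.

**Step 1. The rational factor $q_\beta$.** This step evaluates the first product in (1). The root $w^{-1}\alpha_j=e_{w^{-1}(j)}-e_{w^{-1}(j+1)}$ lies in $\Delta_p$ exactly when $j+1$ stands immediately after $j$ in the same segment, i.e. when $j,j+1$ lie in one block. So there is one factor for each junction of adjacent blocks $i,i+1$, where $j$ is the last value of block $i$ and $j+1$ the first value of block $i+1$.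

* Same label. No block of that label lies between them in value, so block $i+1$ stands immediately before block $i$. If block $i+1$ starts at position $\pi_0$, then $j+1$ is at $\pi_0$ and $j$ at $\pi_0+g_{i+1}+g_i-1$. The height is $-(g_i+g_{i+1}-1)$, the pairing with $\lambda_p$ is $0$, and the factor is $-\dfrac1{g_i+g_{i+1}}$.
* Label $1$ then $2$, $j$ at position $\mu\le m$, $j+1$ at position $\nu>m$. The pairing is $1$, the height $\nu-\mu$, the factor $\dfrac1{s+\nu-\mu-1}$.
* Label $2$ then $1$, $j$ at $\nu>m$, $j+1$ at $\mu\le m$. The pairing is $-1$, the height $\mu-\nu$, the factor $\dfrac1{-s+\mu-\nu-1}=-\dfrac1{s+\nu-\mu+1}$.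

So each mixed junction gives $\pm1/(s+a)$ with an integer $0\le a\le N$. Each label-$1$ block has at most two junctions, so there are at most $2m$ mixed ones.

**Step 2. The $\xi$-factors.** This step evaluates the other two products in (1). For $-\alpha\in-\Phi_w$ the functional equation gives $\xi(-(ks+h))=\xi(ks+h+1)$, so together they are
$$\prod_{\alpha\in\Phi_w\setminus\Delta_p}\xi(ks+h)\Big/\prod_{\alpha\in\Phi_w}\xi(ks+h+1),\qquad k=\langle\lambda_p,\alpha^\vee\rangle,\ h=\mathrm{Ht}\,\alpha^\vee.$$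

Roots with $k=0$ are pairs of positions in one segment. Such a pair lies in $\Phi_w$ exactly when its positions are in different blocks. For all pairs of an interval of length $L$ there are $L-h$ pairs of height $h$, and the height-$1$ ones are omitted from the numerator, so the product over all pairs is
$$\prod_{h=2}^{L-1}\xi(h)^{L-h}\Big/\prod_{h=2}^{L}\xi(h)^{L-h+1}=\frac1{v_L}.$$
Dividing the product for the whole segment by those for its blocks, we get $\prod v_{g}/v_L$ over the blocks in it. Both segments together give $\prod_iv_{g_i}/(v_mv_n)$.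

Roots in $\Phi_w$ with $k=1$ are $e_i-e_j$ with $i\le m<j$ and $w(i)>w(j)$. Fix $i$. The value $w(i)$ splits no label-$2$ block, and the label-$2$ blocks stand in decreasing order, so the $b_i$ label-$2$ values below $w(i)$ occupy the last $b_i$ positions. The product telescopes:
$$\prod_{j=N-b_i+1}^{N}\frac{\xi(s+j-i)}{\xi(s+j-i+1)}=\frac{\xi(s+N+1-i-b_i)}{\xi(s+N+1-i)}.$$
Therefore
$$\Omega(s)=\sum_\beta\frac{\prod_i v_{g_i}}{v_mv_n}\,q_\beta(s)\prod_{i=1}^m\frac{\xi(s+N+1-i-b_i)}{\xi(s+N+1-i)}.\tag{4}$$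

**Step 3. The normalizing factor, for $n\ge m$.** This step shows that passing from $\Omega$ to $\xi_o$ just clears the denominators in (4). For $k=1$, the roots counted in $M_p(1,h)$ are $e_i-e_j$ with $j\in[N-b_i+1,N]$. For each $i$, the count at height $h-1$ minus the count at height $h$ telescopes, and
$$M_p(1,h)=\max_w\sum_{i=1}^m\bigl([h=N+1-i]-[h=N+1-i-b_i]\bigr).$$
It is $\ge0$ (take $w=1$, all $b_i=0$). It is $\le0$ for $h\notin[n+1,N]$ and $\le1$ for $h\in[n+1,N]$, because of the first bracket. For $h\in[n+1,N]$ the value $1$ is attained by a $w$ with all $b_i=n$, since then $N+1-i-b_i=m+1-i\in[1,m]$ and $m\le n<h$. There are no roots with $k\ge2$, and $k=0$ contributes a product of powers of $\xi(h)>0$, $h\ge2$. So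
$$\xi_o(s)=C\,\Omega(s)\prod_{i=1}^m\xi(s+n+i),\qquad C>0.\tag{5}$$

## 6. The rational function $R_m$, and where dominance breaks

To the right of the critical line we expect the terms of (4) with all $b_i=0$ to be the largest, since $|\xi|$ grows rapidly to the right. Among these, several label-$2$ blocks cost a factor $\prod v_g/v_n$, which will turn out to be tiny. What remains is: label-$1$ blocks $k_1,\dots,k_t$ in increasing order of values, followed by one label-$2$ block of size $n$. All $\xi$-ratios are $1$ and the coefficient is $\prod v_{k_i}/v_m$. The $1$–$1$ junctions give $\prod_{i<t}\bigl(-\frac1{k_i+k_{i+1}}\bigr)$. At the mixed junction, the highest label-$1$ block stands first, so $\mu=k_t$, $\nu=m+1$, and the factor is $\frac1{s+m-k_t}$. The sum of these terms is exactly $R_m(s)$.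

For $m=1$ this is $1/s$. For $m=2$, with $v_2=\xi(2)=\pi^{-1}\zeta(2)=\pi/6$,
$$R_2(s)=\frac1s-\frac1{2\xi(2)}\cdot\frac1{s+1}=\frac1s-\frac{3/\pi}{s+1}=\frac{(1-\frac3\pi)s+1}{s(s+1)}.\tag{6}$$

Now the strategy of Section 3. The dominant piece of $\xi_o$ to the right of $\Re s=-\frac N2$ should be $C\,R_m(s)\prod\xi(s+n+i)$, and one would like to conclude that $\xi_o\ne0$ there because the mirror image is smaller. That needs the dominant piece itself to have no zero to the right of the line. For $m=1$ this is fine. For $m=2$ it is false: by (6), $R_2$ vanishes at $s=-1/(1-\frac3\pi)=-\pi/(\pi-3)\approx-22.19$, a fixed point which lies to the right of $-\frac N2$ as soon as $N\ge45$. This is exactly where the attempted proof stops.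

It is also how the disproof begins: if the remaining terms are small near this point, the zero of $R_2$ cannot disappear; it only moves a little. On the real line this is a sign change.

## 7. A sign change on $[-22.5,-22.1]$ for $P_{2,N-2}$

Let $m=2$, $n=N-2\ge98$, $s\in\{s_1,s_2\}$ with $s_1=-22.5$, $s_2=-22.1$. Both have distance $\ge0.1$ from $\mathbb Z$.

**Step 1. Sizes of $\xi$.** The purpose is to know where $\xi$ is below $1$, where it is above, and how fast it grows.

1. On $(1,\infty)$ the function $\xi$ is log-convex, since $\pi^{-x/2}$, $\Gamma(x/2)$ and $\zeta(x)=\sum k^{-x}$ are.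
2. $\xi(2)=\frac\pi6<1$. Also $\xi(17)=\frac{2027025}{256\,\pi^8}\zeta(17)<0.84<1$, while $\xi(18)>\frac{8!}{\pi^9}=\frac{40320}{\pi^9}>1.3$. By log-convexity $\xi\le1$ on $[2,17]$, and $\xi$ is increasing and $>1$ on $[18,\infty)$.
3. $\xi(60)=\frac{29!}{\pi^{30}}\zeta(60)\approx1.08\cdot10^{16}$, so $10^{15}\le\xi(60)\le2\cdot10^{16}$. Next $\xi(98)\ge48!/\pi^{49}\ge10^{36}$, and $\xi(24)=\frac{11!}{\pi^{12}}\zeta(24)\le50$.
4. $v_{97}\ge1$. To see this let $\kappa_j=\pi^{j/2}/\Gamma(\frac j2+1)$ be the volume of the unit ball in $\mathbb R^j$. Then $j\xi(j)\ge j\pi^{-j/2}\Gamma(\frac j2)=2/\kappa_j$. As $\kappa_j=\frac{2\pi}j\kappa_{j-2}$, the volumes increase up to $j=5$ along odd $j$ and up to $j=6$ along even $j$, then decrease; $\kappa_5=\frac{8\pi^2}{15}<5.27$ and $\kappa_6=\frac{\pi^3}6<5.2$. So $\kappa_j<5.27$ always, and $\xi(j)\ge\frac2{5.27\cdot17}\ge0.02$ for $2\le j\le17$. Hence $v_{97}\ge(0.02)^{16}\,\xi(60)\xi(61)\ge6\cdot10^{-28}\cdot10^{30}\ge1$.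

**Step 2. Several label-2 blocks are cheap.** Claim: if $g_1+\dots+g_r=n$ with $r\ge2$, then
$$\frac{\prod v_{g_i}}{v_n}\le\frac1{\xi(n)}.\tag{7}$$
Put $\bar v_k=\max(1,v_k)$. By fact 2, $v_k\le1$ for $k\le17$ and $v_k$ increases for $k\ge17$, so $\bar v$ is nondecreasing. We show $\bar v_a\bar v_b\le\bar v_{a+b-1}$ for $a,b\ge1$. If $v_a\le1$ or $v_b\le1$, this is monotonicity. Otherwise $a,b\ge18$, and
$$\frac{v_{a+b-1}}{v_b}=\prod_{j=1}^{a-1}\xi(b+j)\ge\prod_{j=1}^{a-1}\xi(1+j)=v_a,$$
since $b+j\ge19$: when $1+j\le17$ we have $\xi(1+j)\le1<\xi(b+j)$, and when $1+j\ge18$ we use that $\xi$ increases there. Iterating, $\prod v_{g_i}\le\bar v_{n-r+1}\le\bar v_{n-1}=v_{n-1}$. The last equality holds because $n-1\ge97$ and $v_{n-1}\ge v_{97}\ge1$. Divide by $v_n=v_{n-1}\xi(n)$.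

**Step 3. Every $\xi$-ratio in (4) has absolute value at most $1$.** This controls all terms at once. Let $x=s+N+1-i$ with $i\in\{1,2\}$, so $x\ge99-22.5=76.5$. Let $y=x-b_i$. As $b_i\le n$, $y\ge s+3-i\ge-21.5$. Put $y'=\max(y,1-y)\in[\frac12,x]$; then $\xi(y)=\xi(y')$, and $y'$ has distance $\ge0.1$ from $\mathbb Z$. Note $\xi(x)\ge\xi(60)\ge10^{15}$.

* If $y'\ge2$, log-convexity on $[2,x]$ gives $\xi(y')\le\max(\xi(2),\xi(x))=\xi(x)$.
* If $1.1\le y'\le2$, then $\xi(y')\le\Gamma(0.55)\,\zeta(1.1)\le\frac1{0.55}\cdot11=20$, since $\Gamma(0.55)=\Gamma(1.55)/0.55$, $\Gamma\le1$ on $[1,2]$, and $\zeta(1.1)\le1+\frac1{0.1}$.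
* If $\frac12\le y'\le0.9$, then $\zeta(y')=\frac{y'}{y'-1}-y'\int_1^\infty\{t\}t^{-y'-1}dt$ gives $|\zeta(y')|\le9+1=10$, and $\Gamma(\frac{y'}2)\le\Gamma(\frac14)=4\Gamma(\frac54)\le4$. So $|\xi(y')|\le40$.

In all cases $|\xi(y)|\le\xi(x)$.

**Step 4. The terms other than $R_2$ are below $10^{-8}$.** There are at most $4$ mixed junctions, each factor is $\le10$, and a same-label junction contributes at most $\frac12$. So $|q_\beta|\le10^4\cdot2^{-\#\{2\text{–}2\text{ junctions}\}}$. Moreover $\prod_{\text{label }1}v_g/v_2\le\max(1,\frac6\pi)<1.92$.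

*(α) At least two label-$2$ blocks.* There are at most $2\binom N2\le N^2$ choices of the two label-$1$ values and of their block structure. For each choice the label-$2$ values form gaps. A gap of length $\ell>0$ is cut freely at its $\ell-1$ inner places, each cut weighing $\frac12$, so it contributes at most $(\frac32)^{\ell-1}$ to $\sum2^{-\#\{2\text{–}2\}}$. In total at most $(\frac32)^{n-1}$. With (7) and Step 3, these terms sum to at most
$$10^4\cdot1.92\cdot N^2\Bigl(\frac32\Bigr)^{n-1}\frac1{\xi(n)}.$$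
This decreases in $n\ge98$: by log-convexity $\frac{\xi(n+1)}{\xi(n)}\ge\bigl(\frac{\xi(98)}{\xi(60)}\bigr)^{1/38}\ge(5\cdot10^{19})^{1/38}>3$, while $\frac32(\frac{N+1}N)^2<1.6$. At $n=98$, with $1.5^{97}<1.3\cdot10^{17}$, it is at most $1.92\cdot10^8\cdot1.3\cdot10^{17}/10^{36}<10^{-10}$.

*(β) One label-$2$ block and some $b_i=n$.* With one label-$2$ block every $b_i$ is $0$ or $n$. The $\beta$ in question are $n_22_1$, $1_1n_21_1$ and $n_21_11_1$, three in number. One of the ratios is $|\xi(s+3-i)|/\xi(s+N+1-i)$, where $1-(s+3-i)\in[21.1,22.5]$, so it is at most $\xi(24)/10^{15}\le5\cdot10^{-14}$. Total: at most $3\cdot1.92\cdot10^4\cdot5\cdot10^{-14}<3\cdot10^{-9}$.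

The two remaining $\beta$, namely $2_1n_2$ and $1_11_1n_2$, sum to $R_2$. Hence $|\Omega(s_i)-R_2(s_i)|<10^{-8}$.

**Step 5. The sign change.** Since $0.04507<1-\frac3\pi<0.04508$, formula (6) gives
$$R_2(-22.5)\le\frac{-0.014}{22.5\cdot21.5}=\frac{-0.014}{483.75}<-2.8\cdot10^{-5},\qquad R_2(-22.1)\ge\frac{0.0037}{22.1\cdot21.1}\ge\frac{0.0037}{466.4}>7\cdot10^{-6}.$$
So $\Omega(-22.5)<0<\Omega(-22.1)$. On $[-22.5,-22.1]$ there is no integer. On the real line, the poles of $q_\beta$ and of the numerators in (4) are at integers, and the denominators $\xi(s+N),\xi(s+N-1)$ are positive there. So $\Omega$ is real and continuous on the interval and has a zero $s^*$ inside. By (5), $\xi_o(s^*)=0$. The corresponding zero of $\xi^{G/P}_{\mathbb Q}$ is $s^*+\frac{N+1}2>-22.5+50.5=28$. This proves Theorem A, and with it the disproof. $\blacksquare$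

## 8. Comparing $\xi$ along a horizontal line

For complex $s$, the real-variable estimates of Section 7 are replaced by the product (3).

**Lemma 1.** If $\Im w=\Im z$, $\Re z\ge\frac32$ and $|\Re w-\frac12|\le\Re z-\frac12$, then $|\xi_R(w)|\le|\xi_R(z)|$. If moreover $w=z-b$ with $0\le b\le N$ and $|w|,|w-1|\ge\delta>0$, then $|\xi(w)/\xi(z)|\le(1+N/\delta)^2$.

*Proof.* Write $w=\frac12+W$, $W=v+it$, and $v'=\Re z-\frac12\ge1$, $|v|\le v'$. For a zero $\rho'=d+i\gamma$ put $\tau=t-\gamma$. The group $\{\rho',-\bar\rho'\}$ contributes to $|f(W)|^2$, up to a constant, the factor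
$$|W-\rho'|^2|W+\bar\rho'|^2=\bigl((v-d)^2+\tau^2\bigr)\bigl((v+d)^2+\tau^2\bigr)=(v^2-d^2)^2+2\tau^2(v^2+d^2)+\tau^4,$$
or just $|W-\rho'|^2=v^2+\tau^2$ if $d=0$. We compare with the same expression at $v'$. Since $v^2-d^2\in[-d^2,v'^2-d^2]$ and $d^2<\frac14<\frac34<v'^2-d^2$, we have $|v^2-d^2|\le v'^2-d^2$. The other summands increase with $v^2$. So each factor is at most its value at $v'$, and (3) gives the first claim. For the second, $\xi(z)\ne0$ and
$$\Bigl|\frac{\xi(w)}{\xi(z)}\Bigr|=\Bigl|\frac{\xi_R(w)}{\xi_R(z)}\Bigr|\Bigl|\frac zw\Bigr|\Bigl|\frac{z-1}{w-1}\Bigr|\le\Bigl(1+\frac b{|w|}\Bigr)\Bigl(1+\frac b{|w-1|}\Bigr)\le\Bigl(1+\frac N\delta\Bigr)^2.\ \square$$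

For $w=z-b$ with $b\ge0$, the condition $|\Re w-\frac12|\le\Re z-\frac12$ means precisely $b\le2\Re z-1$.

## 9. One-block compositions dominate

Let $U_n=\sum v_{g_1}\cdots v_{g_r}$ over all compositions of $n$, and $\varepsilon_n=\sum_{k=1}^{n-1}v_kv_{n-k}/v_n$. The one-block composition contributes $v_n$ to $U_n$; the next lemma says that everything else is negligible.

**Lemma 2.** For every $B>0$, $\varepsilon_n=O_B(e^{-Bn})$; and $(U_n-v_n)/v_n=O(\varepsilon_n)$.

*Proof.* Put $\xi^*(1)=1$ and $\xi^*(j)=\xi(j)$ for $j\ge2$, so $v_k=\prod_{j=1}^k\xi^*(j)$. For $1\le k\le\frac n2$ and $M=n-k\ge\frac n2$,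
$$\frac{v_kv_{n-k}}{v_n}=\prod_{j=1}^k\frac{\xi^*(j)}{\xi(j+M)}.$$
We have $\xi^*(j)\le\zeta(2)\pi^{-j/2}\Gamma(\frac j2)$ (for $j=1$ the right side is $\zeta(2)\ge1$), and $\xi(j+M)\ge\pi^{-(j+M)/2}\Gamma(\frac{j+M}2)$. By log-convexity of $\Gamma$ the quotient $\Gamma(\frac j2)/\Gamma(\frac{j+M}2)$ decreases in $j$, so every factor is at most its bound at $j=1$, namely $\zeta(2)\pi^{(M+1)/2}/\Gamma(\frac{M+1}2)$. Let $\bar\tau_n$ be the supremum of this over $M\ge\frac n2$. Since $\Gamma$ grows faster than any exponential, $\bar\tau_n=O_B(e^{-Bn})$ for every $B$. For large $n$, using the symmetry $k\leftrightarrow n-k$, $\varepsilon_n\le2\sum_{k\ge1}\bar\tau_n^k=2\bar\tau_n/(1-\bar\tau_n)$.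

Splitting off the first part of a composition, $U_n=v_n+\sum_{k=1}^{n-1}v_kU_{n-k}$. So $r_n=U_n/v_n$ satisfies
$$r_n-1=\sum_{k=1}^{n-1}\frac{v_kv_{n-k}}{v_n}r_{n-k}\le\varepsilon_n\max_{j<n}r_j.$$
Let $\varepsilon_n\le\frac12$ for $n\ge n_1$, and let $C=\max(2,\max_{j<n_1}r_j)$. By induction $r_n\le1+\frac C2\le C$ for all $n$, and then $r_n-1\le C\varepsilon_n$. $\square$

**Lemma 3.** For fixed $m$ and every $B>0$,
$$\sum_{\beta\text{ with}\ge2\text{ label-}2\text{ blocks}}\frac{\prod v_{g_i}}{v_mv_n}\le\frac{U_m}{v_m}\,N^m\,\frac{U_n-v_n}{v_n}=O_{m,B}(e^{-Bn}).$$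

*Proof.* Such a $\beta$ is a composition of $m$ with $t\le m$ parts, a composition of $n$ with $r\ge2$ parts, and a way to interleave them. The number of ways is $\binom{t+r}t\le(t+r)^t\le N^m$. Now use Lemma 2; the power of $N$ is absorbed by enlarging $B$. $\square$

## 10. $\Omega\to R_m$, and the zeros of $R_m$ for $m\ge2$

Fix $m\ge2$. We prove Theorem B.

**Step 1. Uniform convergence.** We show $\Omega\to R_m$ uniformly on compact $K\subset\mathbb C\setminus\mathbb Z$ as $n\to\infty$. Let $\delta=\min(1,\mathrm{dist}(K,\mathbb Z))$. Then $|q_\beta|\le\delta^{-2m}$ on $K$, because there are at most $2m$ mixed junctions and the other factors are at most $1$ in modulus.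

Terms with at least two label-$2$ blocks: apply Lemma 1 with $z=s+N+1-i$, $w=z-b_i$. Here $|w|,|w-1|\ge\delta$, $\Re z\ge\Re s+n+1$, and $b_i\le n\le2\Re z-1$ for $n$ large. Each of the $m$ ratios is at most $(1+N/\delta)^2$, so by Lemma 3 these terms sum to at most $\delta^{-2m}(1+N/\delta)^{2m}\,O(e^{-n})\to0$.

Terms with one label-$2$ block and some $b_i=n$: there is a bounded number of them, since only the composition of $m$ and the place of the big block vary. Their coefficients $\prod_{\text{label }1}v_g/v_m$ and the $q_\beta$ are bounded. Each ratio is $1$ (if $b_i=0$) or $\xi(s+m+1-i)/\xi(s+N+1-i)$ (if $b_i=n$), and the second kind occurs. Its numerator is bounded on $K$. Its denominator tends to $\infty$ in modulus, uniformly. Indeed for $x\ge1$ and $|y|\le Y$,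
$$\frac{|\Gamma(x+iy)|^2}{\Gamma(x)^2}=\prod_{k\ge0}\Bigl(1+\frac{y^2}{(x+k)^2}\Bigr)^{-1}\ge\exp\Bigl(-Y^2\sum_{k\ge0}\frac1{(x+k)^2}\Bigr)\ge e^{-2Y^2},$$
and $|\zeta(z)|\ge1-\sum_{k\ge2}k^{-2}>0$ for $\Re z\ge2$, while $\pi^{-x/2}\Gamma(x/2)\to\infty$. So these terms tend to $0$. The remaining terms sum to $R_m$.

**Step 2. Zeros of $R_m$ attract zeros of $\xi_o$.** Let $R_m(s^*)=0$. Take a circle around $s^*$, as small as we like, that avoids $\mathbb Z$ and whose closed disc contains no other zero and no pole of $R_m$. For large $n$, Step 1 gives $|\Omega-R_m|<|R_m|$ on the circle, and $\Omega$ is meromorphic near the closed disc. By Rouché's theorem in its meromorphic form, the number of zeros minus the number of poles of $\Omega$ inside equals the order of $s^*$ as a zero of $R_m$, which is positive. (If $s^*$ happens to be an integer, $\Omega$ might have poles inside; the conclusion does not change.) So $\Omega$ has a zero inside. There $\prod\xi(s+n+i)$ is holomorphic and nonvanishing,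 because $\Re(s+n+i)>1$. By (5), $\xi_o$ vanishes at that point. Its distance to $\Re s=-(m+n)/2$ tends to $\infty$.

**Step 3. If $R_m$ had no zero.** The purpose is to turn the absence of zeros into an arithmetic identity. Collecting compositions by their last part,
$$v_mR_m(s)=\sum_{k=1}^m\frac{a_k}{s+m-k},\qquad a_m=v_m,\quad a_{m-1}=-\frac{v_{m-1}}m,$$
where the two values come from the compositions $(m)$ and $(1,m-1)$. Let $\mathcal K=\{k:a_k\ne0\}$, so $m,m-1\in\mathcal K$. If $R_m$ had no zero, then $v_mR_m=c/\prod_{k\in\mathcal K}(s+m-k)$ with a constant $c\ne0$. The residues at $s=0$ and $s=-1$ would be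
$$a_m=\frac c{1\cdot\prod(m-k)},\qquad a_{m-1}=\frac c{(-1)\prod(m-1-k)},$$
products over $k\in\mathcal K\setminus\{m,m-1\}$. With $j=m-k$ this gives
$$\frac1{m\,\xi(m)}=-\frac{a_{m-1}}{a_m}=\prod_{j\in T}\frac j{j-1}\qquad\text{for some }T\subset\{2,\dots,m-1\}.\tag{8}$$
The right side is rational and at least $1$.

**Step 4. Identity (8) never holds.** If $m$ is even, $\zeta(m)\in\mathbb Q^\times\pi^m$, so $\xi(m)\in\mathbb Q^\times\pi^{m/2}$ is irrational, a contradiction.

If $m$ is odd, the left side is $\kappa_m/(2\zeta(m))$, with $\kappa_m$ the ball volume of Section 7. As $\kappa_m=\frac{2\pi}m\kappa_{m-2}$, it decreases along odd $m\ge5$. So for odd $m\ge11$ the left side is less than $\frac{\kappa_{11}}2=\frac{32\pi^5}{10395}<0.95<1$, a contradiction.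

There remain $m=3,5,7,9$. With $1+2^{-m}<\zeta(m)<1+2^{-m}+\int_2^\infty t^{-m}dt$ and
$$\tfrac{\kappa_3}2=\tfrac{2\pi}3=2.094\ldots,\quad\tfrac{\kappa_5}2=\tfrac{4\pi^2}{15}=2.631\ldots,\quad\tfrac{\kappa_7}2=\tfrac{8\pi^3}{105}=2.362\ldots,\quad\tfrac{\kappa_9}2=\tfrac{16\pi^4}{945}=1.649\ldots,$$
the left side lies in $(1.6,1.9)$, $(2.5,2.6)$, $(2.3,2.38)$, $(1.64,1.66)$ respectively. The more precise values are $1.742\ldots,\ 2.538\ldots,\ 2.342\ldots,\ 1.645\ldots$

* $m=3$: the right side is in $\{1,2\}$.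
* $m=5$: the right side is in $\{1,\frac43,\frac32,2,\frac83,3,4\}$.
* $m=7$, factors $2,\frac32,\frac43,\frac54,\frac65$. With the factor $2$, the rest would lie in $(1.15,1.19)$, but the rest is $1$ or at least $1.2$. Without $2$: all four give $3$; three give $2,\ 2.25,\ 2.4$ or $2.5$; at most two give $\le2$.
* $m=9$, factors $2,\frac32,\frac43,\frac54,\frac65,\frac76,\frac87$. The factor $2$ is too large. With $\frac32$, the rest would lie in $(1.09,1.11)$, but it is $1$ or at least $\frac87$. With $\frac43$ and neither $2$ nor $\frac32$, the rest would lie in $(1.23,1.245)$; it is $1$, or a single factor $1.25,\ 1.2,\ 1.167,\ 1.143$ (to three places), or a product of at least two, hence $\ge\frac76\cdot\frac87=\frac43$. With only $\frac54,\frac65,\frac76,\frac87$: all four give $2$; three give $1.6,\ 1.667,\ 1.714,\ 1.75$ (to three places); at most two give $\le\frac54\cdot\frac65=1.5$.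

So $R_m$ has a zero for every $m\ge2$; for $m=2$ it is $-\pi/(\pi-3)$ by (6). Together with Step 2 this proves the claims for $P_{m,n}$.

**Step 5. $P_{n,m}$.** The diagram automorphism $\alpha_i\mapsto\alpha_{N-i}$ permutes $\Delta$, $\Phi_+$ and $W$, preserves heights, and takes $\lambda_p$ to $\lambda_{N-p}$. So every ingredient of (1) and (2), and $c_p=N$, is carried over, and the zeta functions of $P_{m,n}$ and $P_{n,m}$ coincide. This completes Theorem B. $\blacksquare$

## 11. The case $m=1$: mirror symmetry and cancellation of poles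

From here on $m=1$ and $n=N-1$; now $R_1=1/s$ has no zero, and the strategy of Section 3 can be carried out. The single label-$1$ value is $w(1)=b+1$. The label-$2$ blocks below it form a composition $\mathbf k$ of $b$, with last part $k_*$, and those above it form a composition $\mathbf l$ of $n-b$, with first part $l_1$. For a composition $\mathbf g$ put
$$A(\mathbf g)=\prod_iv_{g_i}\prod_i\Bigl(-\frac1{g_i+g_{i+1}}\Bigr),\quad A(\emptyset)=1,\qquad x_b=s+N-b.$$

**Step 1. Formula (4) for $m=1$.** The $b$ lower values stand in positions $N-b+1,\dots,N$, with the block $k_*$ first among them, so its last value is at $\nu=N-b+k_*$. The upper values stand in $2,\dots,N-b$, with the block $l_1$ last, so its first value is at $\nu=N-b-l_1+1$. With $\mu=1$ the junction factors are $-\frac1{x_b+k_*}$ and $\frac1{x_b-1-l_1}$. Hence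
$$Z(s):=v_n\,\xi(s+N)\,\Omega(s)=\sum_{b=0}^n\sum_{\mathbf k,\mathbf l}A(\mathbf k)A(\mathbf l)\Bigl(\frac{-1}{x_b+k_*}\Bigr)^{[b>0]}\Bigl(\frac1{x_b-1-l_1}\Bigr)^{[b<n]}\xi(x_b),\tag{9}$$
and $\xi_o=\mathrm{const}\cdot Z$ by (5), with a positive constant.

**Step 2. Mirror symmetry, term by term.** Under $s\mapsto-N-s$ we have $x_b\mapsto-s-b=1-x_{n-b}$. So $-\frac1{x_b+k_*}$ becomes $\frac1{x_{n-b}-1-k_*}$, the factor $\frac1{x_b-1-l_1}$ becomes $-\frac1{x_{n-b}+l_1}$, and $\xi(x_b)$ becomes $\xi(x_{n-b})$. Since $A$ does not change when a composition is reversed, the term $(b,\mathbf k,\mathbf l)$ goes to the term $(n-b,\ \mathbf l\text{ reversed},\ \mathbf k\text{ reversed})$. In particular $Z(-N-s)=Z(s)$.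

**Example 3 ($N=3$).** Here
$$Z=\Bigl(\frac{v_2}s-\frac1{2(s+1)}\Bigr)\xi(s+3)-\frac{\xi(s+2)}{s(s+3)}+\Bigl(-\frac{v_2}{s+3}+\frac1{2(s+2)}\Bigr)\xi(s+1).$$
At $s=-1$ three summands have poles. Their residues are $-\frac12\xi(2)$ from the first, $-\frac1{(-1)\cdot2}=\frac12$ from the second (as $\mathrm{Res}_1\xi=1$), and $-\bigl(-\frac{v_2}2+\frac12\bigr)=\frac{v_2}2-\frac12$ from the third (as $\mathrm{Res}_0\xi=-1$). Since $v_2=\xi(2)$, they add up to $0$. This happens in general.

**Lemma 4.** $s(s+N)Z(s)$ is entire.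

*Proof.* In a term of (9) poles can occur only at $x_b=1+l_1,\ 1,\ 0,\ -k_*$. These four numbers are distinct, so all poles are simple. Fix $a\in\mathbb Z$, put $c=N-a$, and compute the residue of $Z$ at $s=-a$, where $x_b=c-b$. We sort residues by pairs of compositions $(X,Y)$ of $c$ and $a$; $X_{\rm last}$ and $Y_1$ denote the last part of $X$ and the first part of $Y$.

*Poles at $x_b=1+l_1$.* Put $X=(\mathbf k,l_1+1)$ and $Y=(l_2,l_3,\dots)$. Then $X$ has sum $b+l_1+1=c$ and $Y$ has sum $n-b-l_1=N-c=a$. We have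
$$A(X)=A(\mathbf k)\,v_{l_1+1}\Bigl(\frac{-1}{k_*+l_1+1}\Bigr)^{[b>0]},\qquad A(\mathbf l)=v_{l_1}\Bigl(\frac{-1}{l_1+Y_1}\Bigr)^{[a>0]}A(Y).$$
With $v_{l_1}\xi(1+l_1)=v_{l_1+1}$ the residue
$$A(\mathbf k)A(\mathbf l)\Bigl(\frac{-1}{1+l_1+k_*}\Bigr)^{[b>0]}\xi(1+l_1)$$
equals
$$A(X)A(Y)\Bigl(\frac{-1}{X_{\rm last}+Y_1-1}\Bigr)^{[a>0]}.\tag{10}$$

*Poles at $x_b=1$.* Put $X=(\mathbf k,1)$, of sum $b+1=c$, and $Y=\mathbf l$, of sum $n-b=a$. The residue is $A(\mathbf k)A(\mathbf l)\bigl(\frac{-1}{1+k_*}\bigr)^{[b>0]}\bigl(\frac{1}{-l_1}\bigr)^{[b<n]}$, and this is again (10), now with $X_{\rm last}=1$; note $[b<n]=[a>0]$.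

The first kind gives each $X$ with last part $\ge2$, the second each $X$ with last part $1$. Together they run exactly once over all compositions $X$ of $c\ge1$ and $Y$ of $a\ge0$.

*Poles at $x_b=-k_*$.* Let $X$ be $\mathbf k$ without its last part, of sum $b-k_*=c$, and $Y=(k_*+1,\mathbf l)$, of sum $k_*+1+n-b=a$. Here
$$A(\mathbf k)=A(X)\,v_{k_*}\Bigl(\frac{-1}{X_{\rm last}+k_*}\Bigr)^{[c>0]},\qquad A(Y)=v_{k_*+1}\Bigl(\frac{-1}{k_*+1+l_1}\Bigr)^{[b<n]}A(\mathbf l),$$
and $\xi(-k_*)=\xi(1+k_*)$. The residue $-A(\mathbf k)A(\mathbf l)\bigl(\frac1{-k_*-1-l_1}\bigr)^{[b<n]}\xi(-k_*)$ equals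
$$-A(X)A(Y)\Bigl(\frac{-1}{X_{\rm last}+Y_1-1}\Bigr)^{[c>0]}.\tag{11}$$

*Poles at $x_b=0$.* Put $X=\mathbf k$, of sum $b=c$, and $Y=(1,\mathbf l)$, of sum $1+n-b=a$. Since $\mathrm{Res}_0\xi=-1$, the residue is $-A(\mathbf k)A(\mathbf l)\bigl(\frac{-1}{k_*}\bigr)^{[b>0]}\bigl(\frac{-1}{1+l_1}\bigr)^{[b<n]}$, which is (11) with $Y_1=1$.

These two kinds run exactly once over all $X$ of $c\ge0$ and $Y$ of $a\ge1$.

If $a\ge1$ and $c\ge1$, the sums of (10) and (11) over all $(X,Y)$ are negatives of each other, so the residue of $Z$ is $0$. Only simple poles at $a=0$ and $c=0$, i.e. at $s=0$ and $s=-N$, remain. $\square$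

## 12. All zeros on the line for $P_{1,N-1}$, $N$ large

We prove Theorem C. Throughout "$N$ large" is assumed, with thresholds that do not depend on $s$. Write $f^\sharp(s)=f(-N-s)$ and
$$z=s+N,\qquad u=\Re s+\tfrac N2,\qquad\text{so }\Re z=u+\tfrac N2;$$
the critical line is $u=0$. Put
$$E(s)=(s+N)\xi(s+N),\qquad E^\sharp(s)=-s\,\xi(s+1),\qquad F=\frac{s(s+N)Z}{v_n}.$$

**Step 1. Decomposition and termwise bound.** This step isolates the dominant piece $E$. By Lemma 4 and Section 11, $F$ is entire, $F^\sharp=F$, and $F(\bar s)=\overline{F(s)}$. The term of (9) with $b=0$, $\mathbf l=(n)$ is $v_n\xi(s+N)/s$, and the one with $b=n$, $\mathbf k=(n)$ is $-v_n\xi(s+1)/(s+N)$; in $F$ they become $E$ and $E^\sharp$. Thus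
$$F=E+E^\sharp+e,$$
where $e$ collects all other terms. These all have at least two label-$2$ blocks. For $\Re z>1$, $E$ is holomorphic and has no zero.

Let $\mathrm{dist}(s,\mathbb Z)\ge\frac14$. A term of $e$ divided by $E$ is
$$\frac{A(\mathbf k)A(\mathbf l)}{v_n}\cdot s\cdot\mathrm{rat}\cdot\frac{\xi(z-b)}{\xi(z)},\qquad|s\cdot\mathrm{rat}|\le4(4N+1).$$
Indeed $\mathrm{rat}$ is a product of one or two factors $\pm\frac1{s+a}$ with $0\le a\le N$; one of them times $s$ is at most $1+\frac a{|s+a|}\le1+4N$, and another one is at most $4$. By Lemma 3, $\sum|A(\mathbf k)A(\mathbf l)|/v_n\le S_n$ over these terms, with $S_n=O_B(e^{-Bn})$ for every $B$. Finally, if $\Re z\ge\frac32$, Lemma 1 with $\delta=\frac14$ gives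
$$\Bigl|\frac{\xi(z-b)}{\xi(z)}\Bigr|\le(4N+1)^2\qquad\text{whenever }b\le2\Re z-1=n+2u.\tag{12}$$

**Step 2. No zeros with $u\ge2$.** Far from the line, $E$ beats $E^\sharp$ and $e$ outright. Let $u\ge1$ and $\mathrm{dist}(s,\mathbb Z)\ge\frac14$. Every $b\le n$ satisfies (12), so $|e/E|\le4(4N+1)^3S_n\le\frac14$. Next,
$$\Bigl|\frac{E^\sharp}E\Bigr|=\frac{|\xi_R(s+1)|\,|z-1|}{|s+1|\,|\xi_R(z)|}.$$
We have $s+1=z-n$ and $\frac12-\Re(s+1)=(\Re z-\frac12)-2u$. Hence, for $u\ge1$, $|\Re(s+1)-\frac12|\le\Re(z-2)-\frac12$ (the upper side needs only $n\ge2$), and Lemma 1 gives $|\xi_R(s+1)|\le|\xi_R(z-2)|$. In the same way, if $u\ge2$ then $|\xi_R(s+1)|\le|\xi_R(z-4)|$. Moreover, for $\Re z\ge4$,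
$$\Bigl|\frac{\xi_R(z-2)}{\xi_R(z)}\Bigr|=\Bigl|\frac{(z-2)(z-3)}{z(z-1)}\cdot\frac\pi{z/2-1}\cdot\frac{\zeta(z-2)}{\zeta(z)}\Bigr|\le\frac{10\pi}{|z-2|},$$
because $|z-2|\le|z|$, $|z-3|\le|z-1|$, $|\zeta(z-2)|\le\zeta(2)$ and $|1/\zeta(z)|\le\zeta(4)$, so that the bound is even $2\pi\zeta(2)\zeta(4)/|z-2|<4\pi/|z-2|$.

If $1\le u\le\frac N4$, then $|s+1|\ge\frac N2-u-1\ge\frac N4-1$ and $\frac{|z-1|}{|s+1|}\le1+\frac{N-2}{N/4-1}\le6$, so $|E^\sharp/E|\le\frac{60\pi}{|z-2|}=O(1/N)$. If $u\ge\frac N4$, then $|s+1|\ge\frac14$ and, applying the displayed ratio twice,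
$$\Bigl|\frac{E^\sharp}E\Bigr|\le\frac{4(10\pi)^2|z-1|}{|z-2||z-4|}=O\Bigl(\frac1N\Bigr).$$
So $|E^\sharp/E|\le\frac14$ and $|F-E|\le\frac12|E|$ whenever $u\ge1$ and $\mathrm{dist}(s,\mathbb Z)\ge\frac14$.

Let now $u\ge2$. If $\mathrm{dist}(s,\mathbb Z)\ge\frac14$, then $F(s)\ne0$. Otherwise $s$ lies in a disc of radius $\frac14$ about an integer, and the closed disc is contained in $u\ge1$. On its boundary $|F-E|<|E|$. Since $F$ and $E$ are holomorphic on the closed disc and $E$ has no zero there, Rouché's theorem shows that $F$ has no zero in the disc.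

**Step 3. A monotonicity criterion near the line.** For small $u$ the functions $E$ and $E^\sharp$ have comparable size, so a crude comparison is no longer possible. We use instead that $\log|E|$ increases along horizontal lines.

**Lemma 5.** Let $N$ be large and $y\in\mathbb R$. Let $G=E(1+\eta)$ be holomorphic near the segment $I_y=\{-\frac N2+u'+iy:|u'|\le2\}$ and near $I_{-y}$, with $G(\bar s)=\overline{G(s)}$ and $F=G+G^\sharp$ there, and with $|\eta|,|\eta'|\le\frac14$ on $I_y$. Then $F(-\frac N2+x+iy)\ne0$ for $0<x\le2$, and if $F(-\frac N2+iy)=0$, this zero is simple.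

*Proof.* $G$ has no zero on $I_y$. There
$$\Re\frac{G'}G=\Re\Bigl(\frac1z+\tfrac12\psi(\tfrac z2)-\tfrac12\log\pi+\frac{\zeta'}\zeta(z)\Bigr)+\Re\frac{\eta'}{1+\eta}\ge\tfrac12\psi\bigl(\tfrac N4-1\bigr)-\tfrac12\log\pi-1-\tfrac13>0$$
for $N$ large. Here $\psi=\Gamma'/\Gamma$ satisfies $\Re\psi(x+iy)\ge\psi(x)$ for $x>0$, by $\psi(w)=-\gamma_0-\frac1w+\sum_{k\ge1}\bigl(\frac1k-\frac1{w+k}\bigr)$, where $\gamma_0$ is Euler's constant, and $\Re\frac1{w+k}\le\frac1{\Re w+k}$. It increases to $\infty$ on the positive axis, and $\Re\frac z2\ge\frac N4-1$ on $I_y$. Also, for $\Re z\ge2$, $|\zeta'/\zeta(z)|\le\sum\Lambda(k)k^{-2}\le\sum_{k\ge2}k^{-2}\log k<1$; the last bound follows from the terms $k\le5$ and $\int_5^\infty t^{-2}\log t\,dt=\frac{1+\log5}5$. The last summand is at least $-\frac{1/4}{3/4}$.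

Let $s=-\frac N2+x+iy$ with $0<x\le2$. Then $-N-s=-\frac N2-x-iy$ is the conjugate of $-\frac N2-x+iy$, so $|G^\sharp(s)|=|G(-\frac N2-x+iy)|$. Integrating $\frac{d}{du'}\log|G|=\Re\frac{G'}G>0$ along $I_y$ gives $|G(s)|>|G^\sharp(s)|$, so $F(s)\ne0$.

On $u=0$ we have $-N-s=\bar s$, so $G^\sharp=\overline G$ and $F=2\Re G$. Differentiating in $y$, $iF'=2\Re(iG')=-2\,\Im G'$. If $F=0$, then $G=ir$ with real $r\ne0$, so $\Im G'=\Im\bigl(ir\,\frac{G'}G\bigr)=r\,\Re\frac{G'}G\ne0$ and $F'\ne0$. $\square$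

It remains to find $G$ with $G+G^\sharp=F$, close to $E$. The terms of $e$ must be divided between $G$ and $G^\sharp$. The natural choice gives $G$ the terms with small $b$, for which (12) is available. It works away from the real axis. Near the real axis it does not: by Lemma 4 and Example 3, the poles at integers cancel only between terms with different $b$, and half of the terms may have poles. There we use half of all of $e$, and pay with a weaker estimate that suffices because $y$ is bounded.

**Step 4. $|y|\ge1$.** Let $e_1$ be the part of $e$ with $b<\frac n2$ plus half the part with $b=\frac n2$. By Step 2 of Section 11, and since $s(s+N)$ is invariant under $s\mapsto-N-s$, the operation $\sharp$ exchanges the terms with $b$ and those with $n-b$. So $e=e_1+e_1^\sharp$, and $G=E+e_1$ satisfies $F=G+G^\sharp$. On $|\Im s|\ge\frac12$, $|u|\le3$, everything is holomorphic, since the poles of the terms are real; also $\mathrm{dist}(s,\mathbb Z)\ge\frac14$, and $b\le\frac n2\le n-6\le n+2u$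 for $n\ge12$. By (12), $|\eta|=|e_1/E|\le4(4N+1)^3S_n$ there. Cauchy's estimate with radius $\frac12$ gives $|\eta'|\le8(4N+1)^3S_n$ on $|\Im s|\ge1$, $|u|\le2$. Both are $\le\frac14$ for $N$ large, and Lemma 5 applies for all $|y|\ge1$.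

**Step 5. $|y|\le1$.** Take $G=E+\frac12e$. Since $e=F-E-E^\sharp$, we have $e^\sharp=e$ and $F=G+G^\sharp$. As $F$ is entire, $e$ can have poles only at those of $E$ and $E^\sharp$, i.e. at $s=1-N$ and $s=-1$. For $N$ large these lie outside $|u|\le4$. Let
$$|u|\le4,\qquad|\Im s|\le3,\qquad\mathrm{dist}(s,\mathbb Z)\ge\tfrac14.$$
Lemma 1 with $z+8$ in place of $z$ gives $|\xi_R(z-b)|\le|\xi_R(z+8)|$ for all $0\le b\le n$: the condition is $b\le2\Re z+7=N+2u+7$, and $N+2u+7\ge N-1=n$. Furthermore
$$\Bigl|\frac{\xi_R(z+8)}{\xi_R(z)}\Bigr|=\Bigl|\frac{(z+8)(z+7)}{z(z-1)}\,\pi^{-4}\,\tfrac z2\bigl(\tfrac z2+1\bigr)\bigl(\tfrac z2+2\bigr)\bigl(\tfrac z2+3\bigr)\frac{\zeta(z+8)}{\zeta(z)}\Bigr|=O(N^4),$$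
because $|z|=O(N)$ and $\Re z\ge\frac N2-4$. (For unbounded $y$ this would not be bounded, which is why Step 4 treats $|y|\ge1$ in another way.) As in the proof of Lemma 1, passing from $\xi_R$ to $\xi$ costs at most $(1+4N)^2$, so $|\xi(z-b)/\xi(z)|=O(N^6)$. With $|s\cdot\mathrm{rat}|=O(N)$ we get $|\eta|=|e/(2E)|=O(N^7S_n)$.

In this strip $e/(2E)$ is holomorphic also near integers. A point with $|u|\le3$, $|\Im s|\le2$ at distance less than $\frac14$ from an integer lies in the disc of radius $\frac14$ about it; the boundary of this disc is in the region just treated. By the maximum principle the bound $O(N^7S_n)$ holds on all of $|u|\le3$, $|\Im s|\le2$. Cauchy's estimate with radius $1$ gives $|\eta'|=O(N^7S_n)$ on $|u|\le2$, $|\Im s|\le1$. Both are $\le\frac14$ for $N$ large, and Lemma 5 applies for all $|y|\le1$.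

**Step 6. End of the proof of Theorem C.** By Step 2, $F$ has no zero with $u\ge2$; by Lemma 5 with Steps 4 and 5, it has none with $0<u\le2$, and its zeros on $u=0$ are simple. By $F^\sharp=F$ it has none with $u<0$. Now $\xi_o=\mathrm{const}\cdot F/(s(s+N))$ with a nonzero constant. So every zero of $\xi_o$ is a zero of $F$, hence lies on $u=0$, i.e. on $\Re s=-\frac N2$, where $s(s+N)\ne0$; so it is simple. After the shift by $\frac{N+1}2$, all zeros of $\xi^{SL_N/P_{1,N-1}}_{\mathbb Q}$ lie on $\Re s=\frac12$ and are simple. $\blacksquare$
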